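\title{Nonpositively curved manifolds of rank one in which every loop escapes to infinity}

\begin{abstract}
A conjecture of Farb asserts that a tame, complete, finite volume manifold of geometric rank one with $-1\le K\le 0$ contains a nontrivial loop that cannot be homotoped out of every compact set. We show that the conjecture is false in every dimension $n\ge 4$ and true in dimensions $n\le 3$. The counterexamples are threefold cyclic branched covers of products of surfaces and circles, with the cone singularity smoothed. In suitable examples every map from a finite complex of dimension at most $\lfloor n/2\rfloor-1$ can be pushed to infinity. We also prove the conclusion of the conjecture in all dimensions when the peripheral groups are virtually nilpotent.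
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Throughout, $M$ denotes a connected, noncompact, complete Riemannian manifold of finite volume, $K(M)$ its sectional curvature and $\widetilde M$ its universal cover. We call $M$ \emph{tame} if it is the interior of a compact manifold $\overline M$ with boundary. A loop in $M$ is \emph{nontrivial} if it is not null-homotopic, and we say that it \emph{escapes} if for every compact set $C\subset M$ it is freely homotopic to a loop in $M\setminus C$. Null-homotopic loops escape. The question is how much negative curvature forces some loop not to escape.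

A vector field $E$ along a geodesic $\gamma$ is a \emph{Jacobi field} if $E''+R(E,\gamma')\gamma'=0$, and it is \emph{parallel} if $E'=0$; primes denote covariant derivatives along $\gamma$, and the sign of $R$ is such that $\langle R(e,e')e',e\rangle$ is the sectional curvature of an orthonormal pair $e,e'$. Jacobi fields are the variation fields of families of geodesics, so a parallel Jacobi field normal to $\gamma$ is the infinitesimal form of a flat strip along $\gamma$. The constant multiples of $\gamma'$ are always parallel Jacobi fields. A manifold $M$ with $K(M)\le 0$ has \emph{geometric rank one} if $\widetilde M$ contains a complete geodesic along which there are no others; such a geodesic is said not to bound an infinitesimal half flat.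

Two examples show what this condition is meant to separate.

\begin{example}\label{ex:surface}
Let $Q$ be the hyperbolic pair of pants with two cusps and one geodesic boundary curve of length $1$, and let $S$ be the four-punctured sphere obtained by gluing two copies of $Q$ along their boundary curve $c$. For a parallel Jacobi field $E$ along a unit speed geodesic $\gamma$ we have $0=\langle R(E,\gamma')\gamma',E\rangle=-|E\wedge\gamma'|^2$, so $S$ has geometric rank one. The loop $c$ does not escape. Indeed, let $C$ be the complement of disjoint open horocyclic neighborhoods of the cusps. A loop in $S\setminus C$ is freely homotopic to a power of a horocycle, hence to arbitrarily short loops, whereas a closed geodesic in nonpositive curvature is a shortest loop in its free homotopy class.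
\end{example}

\begin{example}\label{ex:product}
In $S\times S$ every loop escapes. A compact set lies in $C\times C$ for some compact $C\subset S$. Choose $z_0\in S\setminus C$. Every loop is freely homotopic to a loop based at $(z_0,z_0)$, hence to a concatenation of a loop in $S\times\{z_0\}$ and a loop in $\{z_0\}\times S$, and this concatenation misses $C\times C$. The manifold $S\times S$ satisfies all hypotheses of the conjecture below except that of rank one: along a geodesic $(\gamma_1,\gamma_2)$ with both components nonconstant, $(\gamma_1',0)$ is a parallel Jacobi field, and if $\gamma_2$ is constant, so is $(0,e)$ for a fixed vector $e$.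
\end{example}

The rank one hypothesis excludes products. It also produces closed geodesics that behave as in negative curvature: by a theorem of Ballmann (Theorem~\ref{thm:ballmann}), $M$ then has a closed geodesic whose lift to $\widetilde M$ bounds no flat half plane, and the centralizer of the corresponding element of $\pi_1(M)$ is infinite cyclic (Lemma~\ref{lem:centralizer}). It is natural to guess that such a geodesic is anchored in a compact part of $M$, as $c$ is in Example~\ref{ex:surface}. The following conjecture of Farb is stated in \cite{NP}.

\medskip
\noindent\textbf{Conjecture} (Farb). \emph{Let $M$ be a tame, complete, finite volume manifold of geometric rank one with $-1\le K(M)\le 0$. Then there is a nontrivial loop in $M$ that cannot be homotoped to leave every compact set; that is, some nontrivial loop does not escape.}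

\subsection{Results}

The conjecture is false in every dimension $n\ge 4$.

\begin{theorem}\label{thm:counter}
Let $n\ge 4$ and $2\le m\le n/2$. There is a tame, complete, finite volume Riemannian $n$-manifold $M$ of geometric rank one with $-1\le K(M)\le 0$ such that, for every compact $C\subset M$, every continuous map from a finite simplicial complex of dimension at most $m-1$ to $M$ is homotopic to a map into $M\setminus C$. In particular, every loop in $M$ can be freely homotoped out of every compact set. Moreover, $M$ has one end, and $\pi_1(V)\to\pi_1(M)$ is surjective for arbitrarily small neighborhoods $V$ of the end.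
\end{theorem}

The last sentence means: for every compact $C\subset M$ there is a connected open set $V\subset M\setminus C$ with compact complement such that $\pi_1(V)\to\pi_1(M)$ is onto. With $m=\lfloor n/2\rfloor$, all finite complexes of dimension at most $\lfloor n/2\rfloor-1$ can be pushed to infinity.

The guess above is nevertheless correct when the ends are small. A group is \emph{virtually nilpotent} if it has a nilpotent subgroup of finite index.

\begin{theorem}\label{thm:positive}
Let $M$ be tame, complete, of finite volume and of geometric rank one, with $K(M)\le 0$.
\begin{enumerate}
\item[(1)] If for each component $C_i$ of $\partial\overline M$ the image $P_i$ of $\pi_1(C_i)\to\pi_1(M)$ is virtually nilpotent, then some nontrivial loop in $M$ cannot be homotoped out of every compact set.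
\item[(2)] If $\dim M=2$, or if $\dim M=3$ and $-1\le K(M)\le 0$, then the hypothesis of {\rm(1)} holds.
\end{enumerate}
Hence the conjecture holds in dimensions $n\le 3$.
\end{theorem}

For $n=1$ the conjecture is vacuous, since the only connected, noncompact, complete $1$-manifold is $\mathbb R$, which has infinite length. So the range $n\ge 4$ in Theorem~\ref{thm:counter} is optimal. The proofs of the two theorems are independent.

\subsection{The idea of the counterexamples}

Rank one is a condition on a single geodesic, and it can be created by a modification near a submanifold of codimension two. Escape of loops in $S\times S$ can be explained by a dimension count: $S\times S$ flows to infinity away from a $2$-dimensional spine, and a loop in a $4$-manifold can be moved off a $2$-dimensional set. We pass to a cyclic cover of $S\times S$ branched along the torus $c\times c$. The cone angle along the torus exceeds $2\pi$, so the cone can be smoothed with nonpositive curvature, and the negative curvature so created lies in planes that mix the two factors; this gives rank one. The flow preserves the torus, so it lifts to the branched cover, and the dimension count survives.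

Section~\ref{sec:tools} contains the local geometry. Section~\ref{sec:four} carries out the idea for $n=4$. Sections~\ref{sec:construction}, \ref{sec:rank} and~\ref{sec:escape} prove Theorem~\ref{thm:counter}, and Sections~\ref{sec:nilpotent} and~\ref{sec:low} prove Theorem~\ref{thm:positive}.

\section{Products, flat collars and a smoothed cone}\label{sec:tools}

\subsection{Local products}

All metrics in our construction are locally products of surfaces and intervals, but the factors change from one region to the next. A \emph{local product structure} on an open subset $O$ of a Riemannian manifold is a splitting $TO=T_1\oplus\dots\oplus T_l$ into subbundles of rank $1$ or $2$ such that every point has a neighborhood isometric to a Riemannian product whose $i$th factor is tangent to $T_i$. We write $e_i$ for the $T_i$-component of a vector $e$, and $K_i:O\to\mathbb R$ for the sectional curvature of $T_i$, with $K_i=0$ if $T_i$ has rank $1$.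

\begin{lemma}\label{lem:product}
Let $O$ carry a local product structure with $K_i\le 0$ for all $i$.
\begin{enumerate}
\item[(a)] We have $\langle R(e,e')e',e\rangle=\sum_iK_i\,|e_i\wedge e_i'|^2$. If $K_i\ge-\Lambda$ for all $i$, then all sectional curvatures of $O$ lie in $[-\Lambda,0]$.
\item[(b)] If $E$ is a parallel field along a curve in $O$, then so is each $E_i$. In particular, the components $\gamma_i'$ of the velocity of a geodesic $\gamma$ are parallel along $\gamma$.
\item[(c)] Let $\gamma:I\to O$ be a geodesic defined on an interval and $E$ a parallel Jacobi field along $\gamma$. Suppose that $\gamma_i'\ne0$, and that either $T_i$ has rank $1$ or $K_i(\gamma(t_0))<0$ for some $t_0\in I$. Then $E_i=\alpha\gamma_i'$ on $I$ for a constant $\alpha$.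
\end{enumerate}
\end{lemma}

\begin{proof}
In a product chart the Levi-Civita connection and the curvature tensor are the sums of those of the factors. This gives (b) and the formula in (a). The bivector $e_i\wedge e_i'$ is the orthogonal projection of $e\wedge e'$ to $\Lambda^2T_i$, and the spaces $\Lambda^2T_i$ are mutually orthogonal in $\Lambda^2TO$. Hence $\sum_i|e_i\wedge e_i'|^2\le|e\wedge e'|^2$, which is $1$ for an orthonormal pair, and the curvature bound follows.

For (c), $E''=0$ and the Jacobi equation give $R(E,\gamma')\gamma'=0$. So $\sum_jK_j|E_j\wedge\gamma_j'|^2=0$, and each term vanishes because all terms are nonpositive. If $K_i(\gamma(t_0))<0$, then $E_i\wedge\gamma_i'=0$ at $t_0$, so $E_i(t_0)=\alpha\gamma_i'(t_0)$ for some $\alpha$; if $T_i$ has rank $1$, this holds at any $t_0$. By (b) the field $E_i-\alpha\gamma_i'$ is parallel, and it vanishes at $t_0$, so it vanishes on $I$.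
\end{proof}

We shall use twice that a metric $dr^2+f(r)^2d\omega^2$ on a surface has curvature $-f''/f$, and that the curves $\omega=\omega_0$, parametrized by $r$, are unit speed geodesics, being fixed by the isometric reflection $\omega\mapsto2\omega_0-\omega$.

\subsection{Flat collars}

Let $c$ be a simple closed geodesic of length $1$ in an orientable hyperbolic surface. For small $w>0$ the closed $w$-neighborhood of $c$, its \emph{collar}, is isometric to $[-w,w]\times\mathbb R/\mathbb Z$ with the metric $dr^2+\cosh^2r\,d\omega^2$, where $r$ is the signed distance to $c$. To smooth a cone along $c\times c$ we need a neighborhood of $c\times c$ that is a product of a disk and a torus, and the factor $\cosh r$ prevents this. We make it constant near $r=0$, keeping it convex.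

\begin{lemma}\label{lem:collar}
For every $w>0$ there are $\rho\in(0,w)$, $\mu>1$ and a smooth positive function $f$ on $[-w,w]$ with $f=\mu$ on $[-\rho,\rho]$, $f''>0$ for $\rho<|r|\le w$, and $f=\cosh$ near $\pm w$.
\end{lemma}

\begin{proof}
Choose $\mu$ and $\delta>0$ with $1<\mu-\delta<\mu+\delta<\cosh w$, and define $\rho\in(0,w)$ by $\cosh\rho=\mu-\delta$. Let $\psi:\mathbb R\to\mathbb R$ be the smooth function with $\psi=\mu$ on $(-\infty,\mu-\delta]$ whose second derivative is a bump function that is positive exactly on $(\mu-\delta,\mu+\delta)$, symmetric about $\mu$ and of integral $1$. Then $\psi'>0$ on $(\mu-\delta,\infty)$ and $\psi'=1$ on $[\mu+\delta,\infty)$. By symmetry $\psi'(\mu+t)+\psi'(\mu-t)=1$, so $\psi(\mu+\delta)=\mu+\int_0^\delta 1\,dt=\mu+\delta$, and $\psi(y)=y$ for $y\ge\mu+\delta$. Put $f(r)=\psi(\cosh r)$. Then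
\[
f''(r)=\psi''(\cosh r)\sinh^2r+\psi'(\cosh r)\cosh r ,
\]
which is positive when $\cosh r>\mu-\delta$.
\end{proof}

To \emph{flatten} a collar means to replace $\cosh r$ by $f(r)$ in it. The new metric on the surface is smooth, has bounded curvature $K\le0$, and differs from the old one only on a compact set, so completeness and finite area are preserved. In the collar, $K<0$ for $\rho<|r|\le w$, and the metric is the product $dr^2+\mu^2d\omega^2$ for $|r|\le\rho$.

\subsection{The smoothed cone}\label{sub:cone}

Let $D$ be the open flat disk of radius $\rho$, with polar coordinates $(u,\vartheta)$. The metric of $D\setminus0$ pulls back to its connected threefold cover as the same expression $du^2+u^2d\vartheta^2$, now with $\vartheta\in\mathbb R/6\pi\mathbb Z$: a cone of angle $6\pi$. With $\vartheta=3\varphi$ it reads $du^2+(3u)^2d\varphi^2$, $\varphi\in\mathbb R/2\pi\mathbb Z$. A metric $dv^2+F(v)^2d\varphi^2$ is smooth at the center if $F(v)=v$ near $0$, it agrees with the cone where $F'=3$, and it is nonpositively curved if $F$ is convex. Since $1<3$, these requirements are compatible.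

Fix $0<v_-<v_+<\rho$. Let $F:[0,\infty)\to[0,\infty)$ be smooth with $F(0)=0$ and $F'(0)=1$, and with $F''$ a bump function that is positive exactly on $(v_-,v_+)$ and has integral $2$. Then $F(v)=v$ on $[0,v_-]$, $1\le F'\le3$, and $F(v)=3(v-b)$ for $v\ge v_+$, where $b=v_+-F(v_+)/3$. We have $b>0$ because $F'<3$ on $[0,v_+)$. Put $u_+=F(v_+)/3=v_+-b\in(0,\rho)$. Let $\hat D$ be the disk $\{v<\rho+b\}$ with the metric $\hat g=dv^2+F(v)^2d\varphi^2$, and define
\[
P:\hat D\to D,\qquad (u,\vartheta)=\bigl(F(v)/3,\;3\varphi\bigr),\qquad P(0)=0 .
\]

\begin{lemma}\label{lem:cone}
\begin{enumerate}
\item[(a)] The metric $\hat g$ is smooth and rotation invariant, of finite area and bounded curvature $K\le0$, with $K<0$ for $v_-<v<v_+$.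
\item[(b)] The map $P$ is continuous and proper, and it restricts to a smooth connected threefold covering $\hat D\setminus0\to D\setminus0$ whose deck transformations are the rotations through multiples of $2\pi/3$.
\item[(c)] On $\hat D\setminus 0$ we have $P^*g_D\le\hat g$, with equality on $\{v\ge v_+\}=P^{-1}\{u\ge u_+\}$, where $u=v-b$.
\item[(d)] Let $\delta(t)$, $|t|<\rho+b$, be a diameter of $\hat D$, that is, $\delta(t)=(|t|,\varphi_0)$ for $t<0$, $\delta(0)=0$ and $\delta(t)=(t,\varphi_0+\pi)$ for $t>0$. Then $\delta$ is a unit speed geodesic, and there is a unit vector $\mathbf e\in\mathbb R^2$ with $P\delta(t)=(t+b)\,\mathbf e$ for $t\le-v_+$ and $P\delta(t)=(t-b)\,\mathbf e$ for $t\ge v_+$.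
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) follows from $K=-F''/F$ and from $F(v)=v$ near $0$. The function $F/3$ is a diffeomorphism of $[0,\rho+b)$ onto $[0,\rho)$; this gives (b), since preimages of closed concentric subdisks are closed subdisks. For (c), $du=(F'/3)\,dv$ and $u\,d\vartheta=F\,d\varphi$, so
\[
P^*g_D=(F'/3)^2dv^2+F^2d\varphi^2 .
\]
For (d), the diameter is the fixed set of a reflection and is parametrized by arc length. Its two halves project to the rays at angles $3\varphi_0$ and $3\varphi_0+3\pi\equiv3\varphi_0+\pi\pmod{2\pi}$. Let $\mathbf e$ be the unit vector at angle $3\varphi_0+\pi$. For $t\ge v_+$ the projection is $(t-b)\mathbf e$, and for $t\le-v_+$ it is $-(|t|-b)\mathbf e=(t+b)\mathbf e$.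
\end{proof}

Thus, seen from $D$, a geodesic aimed at the center of $\hat D$ goes straight through and is merely delayed by $2b$. This is where the degree $3$ is convenient: for a cover of even degree the two halves of a diameter project to the same ray, and the projected geodesic is reflected back.

\section{The example in dimension four}\label{sec:four}

We describe the case $n=4$, $m=2$, where all ideas are visible. The verifications omitted here (completeness, tameness, continuity of the lifted flow, general position) are given in the general proof.

\subsection*{The manifold}
Flatten a collar of $c$ in the surface $S$ of Example~\ref{ex:surface}, and let $X=S\times S$. Let $x$ and $y$ be the signed distances to $c$ in the two factors, and let $B=c\times c$. On $N=\{x^2+y^2<\rho^2\}$ the metric is $dx^2+dy^2+\mu^2(d\omega_1^2+d\omega_2^2)$, so $N=D\times B$ isometrically. Let $Q\subset S$ be the half that contains $\{x\ge0\}$, and let $W=Q\times c$. This is a hypersurface with boundary $B$, and it meets $N$ in $\{y=0,\ x\ge0\}$. Cut $X\setminus B$ along $W$ and glue three copies cyclically. In the resulting threefold cover a loop lifts to a loop exactly when its intersection number with $W$ is divisible by $3$.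 A circle $u=\mathrm{const}$ in $D$ meets $W$ once, and loops in $\{(x,y)\}\times B$ with $y\ne0$ miss $W$. So the cover restricts over $N\setminus B$ to $P\times\mathrm{id}:(\hat D\setminus0)\times B\to(D\setminus0)\times B$. Fill in $\{0\}\times B$, and use the product metric on $\hat D\times B$ and the pulled back metric elsewhere. By Lemma~\ref{lem:cone}(c) the two agree for $v\ge v_+$. The result is a smooth $4$-manifold $M$ with a map $p:M\to X$, and its curvature is bounded and nonpositive by Lemma~\ref{lem:product}(a).

\subsection*{Rank one}
Let $\zeta$ be a unit speed geodesic of $S$ that crosses $c$ perpendicularly at time $0$, with $r(\zeta(\tau))=\tau$ for $|\tau|\le w$. In $X$, all fields $(\alpha\zeta',\beta\zeta')$ along the diagonal geodesic $(\zeta,\zeta)$ are parallel Jacobi fields. Let $\gamma$ be the geodesic of $M$ that starts as a lift of $(\zeta(\tau),\zeta(\tau))$ at $\tau=-w$, and let $E$ be a parallel Jacobi field along $\gamma$. As long as $u=\sqrt2\,|\tau|>u_+$, the metric near $\gamma$ is that of $S\times S$, and for $-w<\tau<-\rho$ both factors are negatively curved. Lemma~\ref{lem:product}(c) gives $E=(\alpha\zeta',\beta\zeta')$ there. Inside $\hat D\times B$ the $\hat D$-component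 of $\gamma$ runs along a diameter and meets the annulus $v_-<v<v_+$, where $\hat D$ is negatively curved. Lemma~\ref{lem:product}(c), applied to this second product structure, shows that the $\hat D$-component of $E$ is a constant multiple $\lambda$ of that of $\gamma'$. For $u_+<u<\rho$ both descriptions are valid. In the coordinates $(x,y)$ the $\hat D$-components of $E$ and $\gamma'$ are $(\alpha,\beta)$ and $(1,1)$, so
\[
(\alpha,\beta)=\lambda\,(1,1).
\]
Hence $E=\lambda\gamma'$ on an interval, and so everywhere, both fields being parallel. The curvature of the cap has coupled the two factors.

\subsection*{Escape}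
In each half of $S$ draw an arc from $c$ to $c$ that separates the two cusps, and let $G$ be the union of $c$ and the two arcs. The complement $S\setminus G$ consists of four punctured open disks, so there is a flow $\phi_t$ that fixes $G$ pointwise and pushes every other point into a cusp. The flow $\phi_t\times\phi_t$ pushes every point outside $G\times G$ to infinity. Because $c\subset G$, it preserves $B$ and $X\setminus B$, and therefore lifts to $M$. The set $p^{-1}(G\times G)$ has dimension $2$, and $1+2<4$, so a loop in $M$ can be perturbed off it and is then carried to infinity by the lifted flow.

\subsection*{What changes in higher dimensions}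
To push complexes of dimension $m-1$ we take $m$ surface factors, so that the spine has codimension $m$, and we fill up the remaining dimensions with circles. Every factor must be coupled to the others: branching along $B\times Y$ in $S\times S\times Y$ produces $M\times Y$, which is again a product. We couple each factor $Y_j$ to one fixed surface $Y_0$ along a locus $a_j\times c_j\times\prod_{i\neq j} Y_i$. These loci must be disjoint in order to have product neighborhoods, so the curves $a_j\subset Y_0$ must be disjoint. Finally, a single geodesic has to pass through all the caps in turn. For this we build $Y_0$ as a chain, with a geodesic arc perpendicular to all $a_j$, and use Lemma~\ref{lem:cone}(d) to follow the geodesic beyond each cap.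

\section{Construction of $M$}\label{sec:construction}

Fix $n$ and $m$ as in Theorem~\ref{thm:counter}, and put $k=n-2m\ge0$ and $s=m-1+k\ge1$. There will be $m$ surface factors, $k$ circle factors and $s$ branch loci. Section~\ref{sec:four} is the case $m=2$, $k=0$, $s=1$.

\subsection{The factors}\label{sub:factors}

A hyperbolic pair of pants with prescribed boundary lengths, some replaced by cusps, is the double of a right-angled hexagon in which the corresponding sides have degenerated to ideal vertices. Let $Q_0$ and $Q_s$ be copies of $Q$ (one boundary curve of length $1$, two cusps), and for $1\le j\le s-1$ let $Q_j$ be the pair of pants with two boundary curves of length $1$ and one cusp. In such a $Q_j$ one side of the polygon, the \emph{seam}, is a geodesic arc that meets the two boundary curves perpendicularly at its endpoints and has its interior in the interior of $Q_j$.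

Let $Y_0=Q_0\cup\dots\cup Q_s$, where $Q_{j-1}$ is glued to $Q_j$ along a boundary curve $a_j$ in such a way that the endpoints of successive seams match (Figure~\ref{fig:chain}). Two seams with a common endpoint are both perpendicular to the curve $a_j$ there, so their union is a geodesic. Prolonging the union of the seams a little into $Q_0$ and $Q_s$, we obtain a unit speed geodesic arc $\eta:[\tau_1-w_0,\tau_s+w_0]\to Y_0$, $w_0>0$, which meets each $a_j$ exactly once, perpendicularly, at time $\tau_j$, with $\tau_1<\dots<\tau_s$. If $s=1$, then $\eta$ is a short geodesic arc that crosses $a_1$ perpendicularly from $Q_0$ to $Q_1$.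

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\draw[very thick] (0,0) circle (1);
\draw[very thick] (0,0) circle (2);
\draw[very thick] (0,-1) -- (0,1);
\draw[very thick] (-1,0) -- (-2,0);
\draw[very thick] (35:2) .. controls (35:4) and (-10:4) .. (-10:2);
\draw[dashed,thick,->] (-50:0.72) -- (-50:2.35) node[right] {$\eta$};
\node at (-0.45,-0.2) {$\times$};
\node at (0.45,0.15) {$\times$};
\node at (90:1.5) {$\times$};
\node at (12.5:2.55) {$\times$};
\node at (-0.4,0.4) {$Q_0$};
\node at (230:1.5) {$Q_1$};
\node at (145:2.65) {$Q_2$};
\node at (40:1.22) {$a_1$};
\node at (70:2.24) {$a_2$};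
\end{tikzpicture}
\caption{A topological picture of the surface $Y_0=Q_0\cup Q_1\cup Q_2$ for $s=2$, drawn as the plane with four punctures ($\times$); the fifth cusp is at infinity. The dashed geodesic arc $\eta$ crosses the gluing curves $a_1$ and $a_2$. The thick graph is a spine: it contains $a_1$ and $a_2$, and each component of its complement is a disk with one puncture.}
\label{fig:chain}
\end{figure}

Choose $w\in(0,w_0]$ so small that
\begin{enumerate}
\item[(C1)] the collars of width $w$ of the curves $a_j\subset Y_0$ and of $c\subset S$ are embedded, and those of the $a_j$ are pairwise disjoint;
\item[(C2)] $\eta(\tau)$ lies in the collar of $a_j$ only if $|\tau-\tau_j|\le w$.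
\end{enumerate}
To obtain (C2), take $w'\le w_0$ satisfying (C1). For $|\tau-\tau_j|\le w'$ the distance from $\eta(\tau)$ to $a_j$ is $|\tau-\tau_j|$, and on the closure of the rest of the arc it is at least some $\epsilon>0$, by compactness; any $w<\min(w',\epsilon)$ will do. From now on $\eta$ is restricted to $[\tau_1-w,\tau_s+w]$. Let $x_j$ be the signed distance to $a_j$ on its collar, positive in $Q_j$. Then $x_j(\eta(\tau))=\tau-\tau_j$ for $|\tau-\tau_j|\le w$, and $\eta$ follows a line $\omega=\mathrm{const}$ there. Since the collars are disjoint, $\tau_{j+1}-\tau_j>2w$.

Flatten all these collars with the function $f$ and the constants $\rho,\mu$ of Lemma~\ref{lem:collar}. By (C2) the arc $\eta$ meets the collars only along lines $\omega=\mathrm{const}$, so it remains a unit speed geodesic. From now on $Y_0$ and $S$ carry the flattened metrics.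

Let $Y_1,\dots,Y_{m-1}$ be copies of $S$, with $c_j=c\subset Y_j$. Let $Y_m,\dots,Y_s$ be circles $\mathbb R/4w\mathbb Z$, with $c_j=\{0\}$. In both cases let $y_j$ be a signed distance to $c_j$, defined on the closed $w$-neighborhood of $c_j$.

\subsection{The base and the branch locus}

Put
\[
X=Y_0\times Y_1\times\dots\times Y_s,\qquad B_j=a_j\times c_j\times\prod_{i\ne 0,j}Y_i\quad(1\le j\le s),\qquad B=\bigcup_jB_j ,
\]
with the factors in their natural positions. Then $\dim X=2m+k=n$, and $X$ is complete, noncompact and of finite volume. The $B_j$ are pairwise disjoint, closed, connected submanifolds of codimension $2$ and finite volume, and $X\setminus B$ is connected. Because the collars are flat for $|r|\le\rho$, the set $N_j=\{x_j^2+y_j^2<\rho^2\}$ is isometric to $D\times B_j$, with $(x_j,y_j)$ the Cartesian coordinates of $D$. The $N_j$ are pairwise disjoint by (C1). By a \emph{meridian} of $B_j$ we mean a circle $u=\mathrm{const}$ in a disk $D\times\{\mathrm{point}\}\subset N_j$, oriented counterclockwise.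

A cover branched along $B$ comes from a homomorphism $\pi_1(X\setminus B)\to\mathbb Z/3$ that is nonzero on all meridians. We obtain one from hypersurfaces bounded by the $B_j$. Let
\[
W_j=(Q_j\cup\dots\cup Q_s)\times c_j\times\prod_{i\ne0,j}Y_i .
\]
This is a closed subset of $X$ and a hypersurface with boundary $B_j$, co-oriented by $\partial/\partial y_j$. So $W_j\setminus B_j$ is a closed, co-oriented hypersurface without boundary in $X\setminus B_j$, and the algebraic intersection number of loops with it is a homomorphism $\nu_j:\pi_1(X\setminus B_j)\to\mathbb Z$. Since $W_j\cap N_j=\{y_j=0,\ x_j\ge0\}$, a meridian of $B_j$ crosses $W_j$ once, with $y_j$ increasing, so $\nu_j=1$ on it. For $i\ne j$ it bounds a disk in $N_j\subset X\setminus B_i$, so $\nu_i=0$ on it. Hence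
\[
\nu=\sum_j\nu_j\bmod3\ :\ \pi_1(X\setminus B)\to\mathbb Z/3
\]
takes the value $1$ on every meridian. Let $p:X'\to X\setminus B$ be the connected threefold cyclic cover that corresponds to $\ker\nu$.

\subsection{Filling in the branch locus}\label{sub:filling}

In Section~\ref{sec:four} the cover over $N\setminus B$ was a product. In general $\nu$ need not vanish on loops parallel to $B_j$, since these may cross the walls $W_i$ with $i\ne j$. The cover becomes a product after passing to the universal cover $\widetilde B_j$ of $B_j$, and this suffices.

Pull back the cover $p^{-1}(N_j\setminus B_j)\to(D\setminus0)\times B_j$ to $(D\setminus0)\times\widetilde B_j$. The fundamental group of the latter is generated by a meridian, on which $\nu=1$. So the pullback is the connected threefold cover, and by Lemma~\ref{lem:cone}(b) it is isomorphic to $P\times\mathrm{id}:(\hat D\setminus0)\times\widetilde B_j\to(D\setminus0)\times\widetilde B_j$. The group $\pi_1(B_j)$ acts on the pullback with quotient $p^{-1}(N_j\setminus B_j)$. An element $\beta$ acts by a map that covers $\mathrm{id}\times\beta$, and $\mathrm{id}\times\beta$ on $(\hat D\setminus0)\times\widetilde B_j$ is another such map. The two differ by a deck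 transformation, so $\beta$ acts as $\mathrm{rot}_\beta\times\beta$, where $\mathrm{rot}_\beta$ is a rotation through a multiple of $2\pi/3$. The same formula defines an action on $\hat D\times\widetilde B_j$ by isometries of the product metric, and the action is free and properly discontinuous because it is so on the second factor. Let
\[
\hat N_j=(\hat D\times\widetilde B_j)/\pi_1(B_j),\qquad\hat B_j=(\{0\}\times\widetilde B_j)/\pi_1(B_j),\qquad \hat B=\bigcup_j\hat B_j .
\]
Then $\hat N_j\setminus\hat B_j$ is identified diffeomorphically with $p^{-1}(N_j\setminus B_j)$. Let $M$ be obtained by gluing $\hat N_1,\dots,\hat N_s$ to $X'$ along these open sets, so that $M=X'\sqcup\hat B$ as a set, and extend $p$ to $p:M\to X$ by the maps $\hat N_j\to D\times B_j$ induced by $P$ and the projections $\widetilde B_j\to B_j$.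

Over $D\times O$, with $O\subset B_j$ a small ball, $p$ is the map $P\times\mathrm{id}:\hat D\times O\to D\times O$, and over $X\setminus B$ it is a finite smooth covering. Hence $p$ is continuous and surjective, and it is proper, since properness can be checked over the members of an open cover of the target. It restricts to a diffeomorphism from the submanifold $\hat B$ onto $B$. The space $M$ is Hausdorff: points with different images are separated by means of $p$, and distinct points with the same image lie in the open set $X'$. So $M$ is a smooth $n$-manifold; it is connected because $X'$ is connected and dense, and noncompact because $X$ is.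

The coordinate $v$ is a function on $\hat N_j$. Let $\Delta_j=\{v\le v_+\}\subset\hat N_j$; it is the preimage of the closed subset $\{u\le u_+\}\subset N_j$ of $X$. Let $M^\circ=M\setminus\bigcup_j\Delta_j$. Define $g$ to be $p^*g_X$ on $M^\circ$ and the quotient of the product metric on $\hat N_j$. By Lemma~\ref{lem:cone}(c) the definitions agree on the overlaps, so $g$ is a smooth Riemannian metric. It has the following local product structures.
\begin{enumerate}
\item[(P1)] On $M^\circ$: $T_0\oplus T_1\oplus\dots\oplus T_s$, where $T_i$ is the lift of $TY_i$.
\item[(P2)] On $\hat N_j$: the direction $T\hat D$, the directions tangent to $a_j$ and (if it is a curve) to $c_j$, and the directions $T_i$ tangent to the factors $Y_i$, $i\ne0,j$, of $B_j$.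
\end{enumerate}
On $M^\circ\cap\hat N_j$ the two definitions of $T_i$, $i\ne0,j$, agree, and $T\hat D$ is spanned by the orthonormal fields $\partial/\partial x_j\in T_0$ and $\partial/\partial y_j\in T_j$.

\subsection{Curvature, volume, completeness, tameness}

\begin{proposition}\label{prop:basic}
The manifold $(M,g)$ is complete, tame and of finite volume, and $-\Lambda\le K(M)\le0$ for some $\Lambda\ge1$.
\end{proposition}

\begin{proof}
\emph{Curvature.} The surfaces $Y_0$, $S$, $\hat D$ have curvature in some interval $[-\Lambda,0]$ with $\Lambda\geq 1$. Apply Lemma~\ref{lem:product}(a) to (P1) and (P2).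

\emph{Volume.} We have $\operatorname{Vol}(M^\circ)\le3\operatorname{Vol}(X)$ and $\operatorname{Vol}(\hat N_j)=\operatorname{Area}(\hat D)\operatorname{Vol}(B_j)$, and these are finite.

\emph{Completeness.} By Lemma~\ref{lem:cone}(c), $p^*g_X\le g$ on $X'=M\setminus\hat B$. Since $\hat B$ has codimension $2$, a curve in $M$ with endpoints in $X'$ can be perturbed into $X'$ with arbitrarily small change of length. So $p$ is $1$-Lipschitz on $X'$ for the distance of $M$, and on all of $M$ by continuity and density. A closed bounded subset of $M$ therefore maps into a closed ball of $X$, which is compact, and lies in its preimage, which is compact because $p$ is proper.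

\emph{Tameness.} We look for a proper smooth function without critical points near infinity. The map $p$ is not smooth along $\hat B$, so the function is chosen independent of the disk coordinates there. On each surface $\Sigma\in\{Y_0,S\}$ choose disjoint closed horocyclic cusp neighborhoods, identified with $S^1\times[0,\infty)$ and disjoint from the collars. Let $h_\Sigma$ equal $\tau e^{-1/\tau}$ at a point of a cusp neighborhood with second coordinate $\tau>0$, and $0$ elsewhere. Then $h_\Sigma$ is smooth and proper, and since $(\tau e^{-1/\tau})'=(1+1/\tau)e^{-1/\tau}>0$, we have $dh_\Sigma\ne0$ exactly where $h_\Sigma>0$. On any product of such surfaces and closed manifolds, the sum of the functions $h_\Sigma$ over the surface factors is thus smooth, and its differential vanishes only where the sum vanishes. Let $H$ be this sum on $X$. It is proper, hence so is $\hat H=H\circ p$. On $X'$ the map $p$ is a local diffeomorphism, so $\hat H$ is smooth there and has no critical points where it is positive. On $N_j$ the summands $h_{Y_0}$ and (if $Y_j$ is a surface) $h_{Y_j}$ vanish. So on $\hat N_j$ the function $\hat H$ is the pullback, under the submersion $\hat N_j\to B_j$, of the sum of the $h_{Y_i}$ over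 the surface factors of $B_j$, and the same conclusion holds. Along the flow of $\nabla\hat H/|\nabla\hat H|^2$ on $\{\hat H>0\}$ the function $\hat H$ increases at unit rate, and properness keeps forward flow lines in compact sets for bounded time. The flow therefore gives a diffeomorphism $\{\hat H\ge1\}\cong\hat H^{-1}(1)\times[1,\infty)$ with second coordinate $\hat H$. A diffeomorphism $[1,\infty)\to[1,2)$ that is the identity near $1$ then identifies $M$ with the interior of the compact manifold with boundary $\{\hat H\le2\}$.
\end{proof}

\section{Geometric rank one}\label{sec:rank}

\begin{proposition}\label{prop:rank}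
The manifold $(M,g)$ has geometric rank one.
\end{proposition}

\subsection{A geodesic through all the caps}

We aim a geodesic so that its $Y_0$-component reaches $a_j$ at the same moment and with the same speed as its $Y_j$-component reaches $c_j$, for each $j$. Every cap delays the $Y_0$-component, and the schedule has to account for this. The disk component has speed $\sqrt2$, so the delay of Lemma~\ref{lem:cone}(d) lasts $2b'$ units of time, where $b'=b/\sqrt2$. Put also $v_+'=v_+/\sqrt2$ and $u_+'=u_+/\sqrt2=v_+'-b'$, and let
\[
t_j=\tau_j+(2j-1)\,b'\qquad(1\le j\le s).
\]
The \emph{stretches} are the time intervals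
\[
I_1=[\tau_1-w,\ t_1-v_+'),\qquad I_j=(t_{j-1}+v_+',\ t_j-v_+'),\qquad I_{s+1}=(t_s+v_+',\ \tau_s+w+2sb'],
\]
the middle formula for $2\le j\le s$. For $1\le i\le s$ let $\zeta_i:\mathbb R\to Y_i$ be a unit speed geodesic that crosses $c_i$ perpendicularly at time $0$ with $y_i$ increasing, so that $y_i(\zeta_i(\tau))=\tau$ for $|\tau|\le w$. On $I_j$ define a geodesic $\kappa_j$ of $X$ by its components
\begin{equation}\label{eq:kappa}
\eta\bigl(t-2(j-1)b'\bigr)\in Y_0,\qquad \zeta_i(t-t_i-b')\in Y_i\ \ (i<j),\qquad\zeta_i(t-t_i+b')\in Y_i\ \ (i\ge j).
\end{equation}
Write $\tau=t-2(j-1)b'$ for the parameter of $\eta$. From the definition of $t_j$,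
\begin{equation}\label{eq:sync}
\tau-\tau_j=t-t_j+b'\quad(j\le s),\qquad\tau-\tau_{j-1}=t-t_{j-1}-b'\quad(j\ge2).
\end{equation}
So as $t$ runs through $I_j$, the parameter $\tau$ runs through $(\tau_{j-1}+u_+',\tau_j-u_+')$, through $[\tau_1-w,\tau_1-u_+')$ if $j=1$, and through $(\tau_s+u_+',\tau_s+w]$ if $j=s+1$.

\begin{lemma}\label{lem:geodesic}
There is a geodesic $\gamma:[\tau_1-w,\tau_s+w+2sb']\to M$ such that
\begin{enumerate}
\item[(a)] on $I_j$, $\gamma$ lies in $M^\circ$ and $p\gamma=\kappa_j$;
\item[(b)] for $t\in J_j=\{|t-t_j|<(\rho+b)/\sqrt2\}$, $\gamma$ lies in $\hat N_j$, and a lift to $\hat D\times\widetilde B_j$ has $\hat D$-component $\delta(\sqrt2\,(t-t_j))$ for a diameter $\delta$.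
\end{enumerate}
In particular $\gamma(t)\in\Delta_j$ only if $|t-t_j|\le v_+'$.
\end{lemma}

\begin{proof}
First, $\kappa_j$ avoids the sets $p(\Delta_i)=\{u\le u_+\}\subset N_i$. If $\kappa_j(t)\in N_i$, then $|\tau-\tau_i|\le w$ by (C2). Given the range of $\tau$ and the inequalities $\tau_{l+1}-\tau_l>2w$, this forces $i=j$ or $i=j-1$. By \eqref{eq:kappa} and \eqref{eq:sync}, $x_j=y_j=\tau-\tau_j<-u_+'$ in the first case and $x_{j-1}=y_{j-1}=\tau-\tau_{j-1}>u_+'$ in the second. In both cases $u=\sqrt2\,|\tau-\tau_i|>u_+$. Hence every lift of $\kappa_j$ lies in $M^\circ$ and is a geodesic of $M$.

Let $\gamma$ be the geodesic of the complete manifold $M$ that extends a lift of $\kappa_1$. Suppose that (a) holds for some $j\le s$. For $t<t_j-v_+'$ close to $t_j-v_+'$ we have $(x_j,y_j)=(t-t_j+b')(1,1)$ with $u_+<u<\rho$, so $\gamma(t)\in\hat N_j$. Lift $\gamma$ to $\hat D\times\widetilde B_j$ for these $t$. The $\hat D$-component has constant $\varphi$ and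
\[
v=u+b=\sqrt2\,(t_j-t-b')+b=\sqrt2\,(t_j-t),
\]
so it equals $\delta(\sqrt2(t-t_j))$ for a diameter $\delta$, and the vector in Lemma~\ref{lem:cone}(d) is $\mathbf e=(1,1)/\sqrt2$. The $\widetilde B_j$-component is a geodesic whose projections to $a_j$ and $c_j$ are constant and whose projections to $Y_i$, $i\ne0,j$, are the geodesics in \eqref{eq:kappa}. Extending both components to $J_j$ gives a geodesic of $\hat D\times\widetilde B_j$. Its image in $M$ agrees with $\gamma$ on an interval, hence on $J_j$. This is (b).

For $t\in J_j$ with $t>t_j+v_+'$, Lemma~\ref{lem:cone}(d) gives
\[
(x_j,y_j)=\bigl(\sqrt2\,(t-t_j)-b\bigr)\mathbf e=(t-t_j-b')\,(1,1).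
\]
The $\omega$-coordinates along $a_j$ and $c_j$ have not changed. So the $Y_0$-component of $p\gamma$ is $\eta(\tau_j+t-t_j-b')=\eta(t-2jb')$, the $Y_j$-component is $\zeta_j(t-t_j-b')$, and the other components are given by the same formulas as on $I_j$. Thus $p\gamma=\kappa_{j+1}$ at the beginning of $I_{j+1}$. The lift of $\kappa_{j+1}$ that agrees with $\gamma$ there is a geodesic, so it equals $\gamma$ on $I_{j+1}$. By induction (a) and (b) hold for all $j$. The last assertion follows, since off the stretches $\gamma$ lies in $\Delta_i$ for $|t-t_i|\le v_+'$ and the $\Delta_i$ are disjoint.
\end{proof}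

\subsection{Parallel Jacobi fields along $\gamma$}

\begin{proof}[Proof of Proposition~\ref{prop:rank}]
Let $E$ be a parallel Jacobi field along $\gamma$. On the stretches let $E_i$ and $\gamma_i'$ be the components in (P1); each $\gamma_i'$ is a unit vector by \eqref{eq:kappa}.

\emph{Step 1: the factor $Y_0$.} For $j\le s$ the parameter $\tau-\tau_j$ takes on $I_j$ all values in $(-w,-\rho)$, because $u_+'<\rho$ and, for $j\geq 2$, $\tau_j-w>\tau_{j-1}+w$. In the same way, the difference between the parameter of $\eta$ and $\tau_j$ takes on $I_{j+1}$ all values in $(\rho,w)$. At these times
\begin{equation}\label{eq:curved}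
\rho<|x_j|=|y_j|<w .
\end{equation}
There $K_0<0$, so Lemma~\ref{lem:product}(c) gives constants $\alpha_1,\dots,\alpha_{s+1}$ with $E_0=\alpha_j\gamma_0'$ on $I_j$.

\emph{Step 2: the factor $Y_j$ on the two stretches adjacent to $t_j$.} If $Y_j$ is a surface, then $K_j<0$ at the times \eqref{eq:curved}; if it is a circle, $T_j$ has rank $1$. In both cases Lemma~\ref{lem:product}(c) gives constants with $E_j=\beta_j^-\gamma_j'$ on $I_j$ and $E_j=\beta_j^+\gamma_j'$ on $I_{j+1}$.

\emph{Step 3: coupling in the cap.} On $J_j$ use (P2). The $\hat D$-component of $\gamma'$ has length $\sqrt2$, and the diameter meets the annulus $v_-<v<v_+$, where $\hat D$ has negative curvature. So $E_{\hat D}=\lambda_j\gamma'_{\hat D}$ on $J_j$ for a constant $\lambda_j$. On $J_j\cap I_j$ and $J_j\cap I_{j+1}$ we have $\gamma_0'=\partial/\partial x_j$ and $\gamma_j'=\partial/\partial y_j$. In this basis of $T\hat D$, $\gamma'_{\hat D}=(1,1)$, while $E_{\hat D}=(\alpha_j,\beta_j^-)$ on the first interval and $E_{\hat D}=(\alpha_{j+1},\beta_j^+)$ on the second. Hence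
\[
\alpha_j=\beta_j^-=\lambda_j=\alpha_{j+1}=\beta_j^+ .
\]
So all these constants, for all $j$, equal one number $\alpha$.

\emph{Step 4: transport to the first stretch.} It remains to determine $E_j$ on $I_1$, where $K_j$ is not under control if $j\ge2$. By (P1) and (P2), $T_j$ is defined on $M\setminus\Delta_j$ and is everywhere a summand of a local product structure. For $t<t_j-v_+'$ the geodesic stays in $M\setminus\Delta_j$, so $E_j-\alpha\gamma_j'$ is parallel on this interval by Lemma~\ref{lem:product}(b). It vanishes on $I_j$, hence on $I_1$.

Thus $E=\alpha\gamma'$ on $I_1$. Lift $\gamma$ to $\widetilde M$ and extend it to a complete geodesic $\tilde\gamma$. A parallel Jacobi field along $\tilde\gamma$ projects on the domain of $\gamma$ to a field $E$ as above. It therefore equals $\alpha\tilde\gamma'$ on $I_1$, and everywhere, since both fields are parallel.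
\end{proof}

\section{Pushing to infinity}\label{sec:escape}

This part of the proof is purely topological. We isolate the mechanism in a lemma and then construct the data that it requires.

\subsection{An expanding flow and general position}

\begin{lemma}\label{lem:push}
Let $M$ be a connected, noncompact smooth manifold and $m\ge2$. Suppose there are a continuous proper function $\hat\sigma:M\to[0,\infty)$ and a continuous map $M\times[0,\infty)\to M$, $(z,t)\mapsto\hat\Phi_t(z)$, such that $\hat\Phi_0=\mathrm{id}$, $\hat\sigma\circ\hat\Phi_t=e^t\hat\sigma$, and $\hat\sigma^{-1}(0)$ is a finite union of smooth, not necessarily closed, submanifolds $L_1,\dots,L_l$ of codimension at least $m$. For $R>0$ let $V_R=\{\hat\sigma>R\}$. Then: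
\begin{enumerate}
\item[(a)] every continuous map $q_0:\mathcal P\to M$ from a finite simplicial complex of dimension $d\le m-1$ is homotopic to a map into $V_R$, and for any given finitely many points of $q_0^{-1}(V_R)$ the homotopy can be chosen to move them within $V_R$;
\item[(b)] $V_R$ is nonempty and path connected, and $\pi_1(V_R)\to\pi_1(M)$ is onto.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The homotopy has three phases. In the first two the track of every point of $\mathcal P$ has diameter less than any prescribed bound.

\emph{Smoothing.} Embed $M$ smoothly and properly in a Euclidean space, and let $\mathrm{pr}$ be the smooth projection of a tubular neighborhood onto $M$. Subdivide $\mathcal P$ finely, and let $\bar q$ be the map that is affine on each simplex and agrees with $q_0$ at the vertices. It is uniformly close to $q_0$, so the segments from $q_0(z)$ to $\bar q(z)$ lie in a compact part of the tubular neighborhood. Then $\mathrm{pr}\bigl((1-\theta)q_0+\theta\bar q\bigr)$, $0\le\theta\le1$, is a small homotopy from $q_0$ to the map $q=\mathrm{pr}\circ\bar q$, which is smooth on each simplex.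

\emph{Moving off the $L_i$.} Choose compactly supported vector fields $\xi_1,\dots,\xi_N$ on $M$ that span the tangent space at every point of the compact set $q(\mathcal P)$. For $\mathbf v\in\mathbb R^N$ let $\Psi_{\mathbf v}$ be the composition of the time-$\mathbf v_i$ flows of the $\xi_i$. Then $\Psi_0=\mathrm{id}$, and the partial derivatives of $\mathbf v\mapsto\Psi_{\mathbf v}(z)$ at $0$ are the $\xi_i(z)$. By compactness there is a ball $\mathbb B\subset\mathbb R^N$ about $0$ such that the derivative of $\mathbf v\mapsto\Psi_{\mathbf v}(z)$ is surjective for all $z\in q(\mathcal P)$ and $\mathbf v\in\mathbb B$. So for each open simplex $\Delta$ the map $\Delta\times\mathbb B\to M$, $(z,\mathbf v)\mapsto\Psi_{\mathbf v}(q(z))$, is a submersion. The preimage of $L_i$ is a submanifold of dimension at most $d+N-m<N$, so its projection to $\mathbb B$ has measure zero. There are finitely many pairs $(\Delta,i)$. Hence there are arbitrarily small $\mathbf v$ for which $q_1=\Psi_{\mathbf v}\circ q$ misses $\hat\sigma^{-1}(0)$, and $\Psi_{\theta\mathbf v}\circ q$, $0\le\theta\le1$, is a small homotopy from $q$ to $q_1$.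

\emph{Flowing.} By compactness $\hat\sigma\circ q_1\ge\epsilon>0$. Choose $t\ge0$ with $e^t\epsilon>R$. Then $\hat\Phi_{t'}\circ q_1$, $0\le t'\le t$, is a homotopy from $q_1$ to a map into $V_R$.

Since $V_R$ is open, the first two phases keep finitely many given points in $V_R$ if they are small enough, and the third does so because $\hat\sigma$ does not decrease along $\hat\Phi_{t'}$.

(b) A proper function on a noncompact space is unbounded, so $V_R\ne\emptyset$. As $m\ge2$, part (a) applies to $1$-dimensional complexes. Join two points of $V_R$ by a path in $M$ and apply (a) with $\mathcal P=[0,1]$ and the two endpoints as given points. The final path and the tracks of the endpoints join the two points in $V_R$. Next let $q_0:S^1\to M$ be a loop based at $z_0\in V_R$, and apply (a) with the base point as given point. Then $q_0$ is homotopic relative to $z_0$ to the final loop conjugated by the track of $z_0$, and this is a loop in $V_R$.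
\end{proof}

\subsection{Spines of the surfaces}

In $Q_0$, in $Q_s$ and in each half of $S$, which are closed disks with two punctures, choose a smooth arc with two distinct endpoints on the boundary curve that separates the punctures. In $Q_j$, $1\le j\le s-1$, which is a closed annulus with one puncture, choose a smooth arc that joins the two boundary curves. All arcs are embedded, transverse to the boundary, and have their interiors in the interiors of the pieces. For $\Sigma\in\{Y_0,S\}$ let $G_\Sigma$ be the union of the arcs and the curves $a_j$, respectively $c$; see Figure~\ref{fig:chain}. Cutting $\Sigma$ along the finite graph $G_\Sigma$ produces closed disks with one interior point removed, one for each cusp, and each is homeomorphic to $S^1\times[0,\infty)$. Regluing is a continuous surjection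
\[
\Pi:\ A_\Sigma=\bigsqcup S^1\times[0,\infty)\to\Sigma
\]
that maps $\bigsqcup S^1\times\{0\}$ onto $G_\Sigma$ and $\bigsqcup S^1\times(0,\infty)$ homeomorphically onto $\Sigma\setminus G_\Sigma$. It is proper: filling in the punctures extends it to a map from a compact union of disks, and the preimage of a compact subset of $\Sigma$ is a closed subset of the disks that avoids the punctures.

A proper map to a locally compact Hausdorff space is closed, and a closed continuous surjection is a quotient map. So $\Pi$ and $\Pi\times\mathrm{id}:A_\Sigma\times[0,\infty)\to\Sigma\times[0,\infty)$ are quotient maps. Distinct points with the same image under $\Pi$ have second coordinate $0$. Therefore the maps $(\omega,\tau)\mapsto\tau$ and $((\omega,\tau),t)\mapsto\Pi(\omega,e^t\tau)$ are constant on fibers, and they descend to continuous maps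
\[
\sigma_\Sigma:\Sigma\to[0,\infty),\qquad\Sigma\times[0,\infty)\to\Sigma,\quad(z,t)\mapsto\phi_t(z).
\]
The function $\sigma_\Sigma$ has zero set $G_\Sigma$ and is proper, as $\sigma_\Sigma^{-1}[0,R]$ is the image of $\bigsqcup S^1\times[0,R]$. We have $\phi_0=\mathrm{id}$ and $\sigma_\Sigma\circ\phi_t=e^t\sigma_\Sigma$. Each $\phi_t$ fixes $G_\Sigma$ pointwise and maps $\Sigma\setminus G_\Sigma$ into itself, so
\begin{equation}\label{eq:invariant}
\phi_t^{-1}(Z)=Z\qquad\text{for every subset }Z\subset G_\Sigma .
\end{equation}

Let $\Phi_t:X\to X$ be the product of the maps $\phi_t$ on the $m$ surface factors and the identity on the $k$ circles, and let $\sigma:X\to[0,\infty)$ be the maximum of the functions $\sigma_\Sigma$ over the surface factors. Then $\sigma$ is continuous, it is proper because the circles are compact, and $\sigma\circ\Phi_t=e^t\sigma$. Its zero set $G_X$ is the product of $m$ graphs and $k$ circles, of dimension $m+k=n-m$.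

\subsection{Lifting to $M$}

The spines were chosen to contain the curves $a_j$ and $c$ so that the flow respects the branch locus. By \eqref{eq:invariant}, $\Phi_t^{-1}(B_j)=B_j$; thus $\Phi_t$ maps $B$ into $B$ and $X\setminus B$ into $X\setminus B$. By the homotopy lifting property of the covering $p:X'\to X\setminus B$, the homotopy $X'\times[0,\infty)\to X\setminus B$, $(z,t)\mapsto\Phi_t(p(z))$, has a lift $(z,t)\mapsto\hat\Phi_t(z)\in X'$ with $\hat\Phi_0=\mathrm{id}$. For $z\in\hat B$ let $\hat\Phi_t(z)$ be the unique preimage of $\Phi_t(p(z))\in B$. Then $p\circ\hat\Phi_t=\Phi_t\circ p$ on $M$.

The map $\hat\Phi:M\times[0,\infty)\to M$ is continuous on the open set $X'\times[0,\infty)$. Let $z\in\hat B$, $t\ge0$, and let $O$ be an open neighborhood of $z'=\hat\Phi_t(z)$. The map $p$ is closed, and $z'$ is the only preimage of $p(z')$. So $O'=X\setminus p(M\setminus O)$ is an open neighborhood of $p(z')$ with $p^{-1}(O')\subset O$. The set of all $(z'',t'')$ with $\Phi_{t''}(p(z''))\in O'$ is an open neighborhood of $(z,t)$, and $\hat\Phi$ maps it into $p^{-1}(O')\subset O$. Hence $\hat\Phi$ is continuous. The function $\hat\sigma=\sigma\circ p$ is continuous and proper, and $\hat\sigma\circ\hat\Phi_t=e^t\hat\sigma$.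

It remains to stratify $\hat\sigma^{-1}(0)=p^{-1}(G_X)$ smoothly, bearing in mind that $p$ is not smooth along $\hat B$. Give the graphs and circles finite cell structures whose open edges are smoothly embedded arcs and in which all $a_j$ and $c_j$ are subcomplexes. Then $G_X$ is a finite union of products of open cells, which are smooth submanifolds of $X$ of dimension at most $n-m$. If such a product meets $B_j$, then its cell in $Y_0$ meets $a_j$ and its cell in $Y_j$ meets $c_j$; these cells are then contained in $a_j$ and $c_j$, and the product is contained in $B_j$. So each product lies in $B$ or in $X\setminus B$. Since $p$ is a smooth covering over $X\setminus B$ and a diffeomorphism from the submanifold $\hat B$ onto $B$, the preimage of each product is a smooth submanifold of $M$ of codimension at least $m$.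

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Give $M$ the metric $\Lambda g$. Scaling divides curvature by $\Lambda$ and preserves completeness, finiteness of volume and the Levi-Civita connection. By Propositions~\ref{prop:basic} and~\ref{prop:rank}, $M$ is tame, complete, of finite volume and of geometric rank one, with $-1\le K(M)\le0$. The data $\hat\sigma,\hat\Phi$ satisfy the hypotheses of Lemma~\ref{lem:push}. A compact set $C$ lies in $\{\hat\sigma\le R\}=M\setminus V_R$ for some $R>0$, and this set is compact. Part (a) of the lemma gives the statement about complexes, which applies to loops because $m\ge2$, and part (b) gives the statement about the end with $V=V_R$.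
\end{proof}

\begin{remark}
Apart from guaranteeing $s\ge1$, the hypothesis $m\ge2$ enters only through the inequality $1\le m-1$ in the general position argument. With one surface factor, as in the $3$-manifold $Y_0\times S^1$, the spine has codimension $1$, and general position moves only points off it.
\end{remark}

\section{Virtually nilpotent peripheral groups}\label{sec:nilpotent}

We prove Theorem~\ref{thm:positive}(1). Let $\Gamma=\pi_1(M)$; it acts freely and properly discontinuously by isometries on $\widetilde M$, and free homotopy classes of loops in $M$ correspond to conjugacy classes in $\Gamma$. The plan is as follows. A closed geodesic of rank one type exists. If it escapes, its class lies in a peripheral group, and nilpotence forces this group to be the cyclic group of such a geodesic. An end of $M$ then embeds in a cover $\widetilde M/\mathbb Z$ whose ends have infinite volume.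

\subsection{Facts about Hadamard manifolds}

The manifold $\widetilde M$ is complete, simply connected and nonpositively curved. Any two points are joined by a unique geodesic, which is minimizing, and exponential maps are diffeomorphisms. A subset is \emph{convex} if it contains the geodesic segment between any two of its points. Two complete geodesics are \emph{parallel} if each lies in a bounded neighborhood of the other. An isometry is \emph{axial} if it translates some complete geodesic, called an \emph{axis}, by a positive distance. A geodesic \emph{bounds a flat half plane} if it is the image of $\mathbb R\times\{0\}$ under a distance preserving map $\mathbb R\times[0,\infty)\to\widetilde M$. We use the following facts.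
\begin{enumerate}
\item[(H1)] The nearest point projection onto a closed convex set is well defined and does not increase distances. For a complete geodesic $A$, the normal exponential map is a diffeomorphism from the normal bundle of $A$ onto $\widetilde M$, and $d(\exp t\mathbf n,A)=t$ for unit normal vectors $\mathbf n$ and $t\ge0$.
\item[(H2)] For a nonempty bounded set $Y$, the function $z\mapsto\sup_{y\in Y}d(z,y)$ has a unique minimum point, the \emph{circumcenter}. If $Y$ is closed and convex, the circumcenter lies in $Y$ by (H1); it is then characterized by the metric of $Y$ alone and is fixed by every isometry of $Y$.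
\item[(H3)] (G\"unther's inequality.) In a complete manifold with $K\le0$, a ball whose radius is at most the injectivity radius has at least the volume of the Euclidean ball of the same radius.
\item[(H4)] The union of the geodesics parallel to a given complete geodesic is a closed convex set isometric to a product $Y'\times\mathbb R$, in which the lines $\{y\}\times\mathbb R$ are those geodesics \cite[II.2.14]{BH}.
\item[(H5)] The union of the axes of an axial isometry $g$ is a closed convex set isometric to a product $Y\times\mathbb R$, in which the lines $\{y\}\times\mathbb R$ are the axes and $g$ acts as the identity on $Y$ and a translation on $\mathbb R$. Every isometry that commutes with $g$ preserves this set and acts as a product of an isometry of $Y$ and an isometry of $\mathbb R$ \cite[II.6.8]{BH}.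
\end{enumerate}
An element of finite order in $\Gamma$ fixes the circumcenter of one of its orbits, so it is trivial: $\Gamma$ is torsion-free.

\begin{lemma}\label{lem:halfplane}
Let $Y\times\mathbb R\subset\widetilde M$ be a closed convex set as in {\rm(H4)} or {\rm(H5)}. If $Y$ is unbounded, then every line $\{y_0\}\times\mathbb R$ bounds a flat half plane.
\end{lemma}

\begin{proof}
Identify $Y$ with the closed convex set $Y\times\{0\}$, and take $y_l\in Y$ with $d(y_0,y_l)\to\infty$. After passing to a subsequence, the initial unit vectors of the segments from $y_0$ to $y_l$ converge, and the segments converge to a geodesic ray in $Y$. The product of this ray with $\mathbb R$ is a flat half plane.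
\end{proof}

\begin{theorem}[Ballmann \cite{Ba1}, {\cite[Ch.~III]{Ba2}}]\label{thm:ballmann}
If $M=\widetilde M/\Gamma$ has finite volume (so that $\Gamma$ satisfies the duality condition) and $\widetilde M$ contains a geodesic that does not bound a flat half plane, then $\Gamma$ contains an axial isometry with an axis that does not bound a flat half plane.
\end{theorem}

We use only the finite volume case, so the duality condition plays no further role. Call $g\in\Gamma$ \emph{good} if it is axial and has an axis that does not bound a flat half plane. An axis of $g$ is an axis of its nonzero powers, and $\Gamma$ acts by isometries, so nonzero powers and conjugates of good elements are good. Good elements are nontrivial.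

A distance preserving map of a half plane sends segments to geodesics and preserves angles, so it is the composition of a linear isometry with an exponential map, and its image is a flat, totally geodesic surface. The unit field along the boundary geodesic that is normal to it and tangent to the surface is then a parallel Jacobi field. Since $M$ has geometric rank one, some geodesic of $\widetilde M$ does not bound a flat half plane, and Theorem~\ref{thm:ballmann} shows that good elements exist.

\subsection{Centralizers of good elements}

\begin{lemma}\label{lem:centralizer}
If $g\in\Gamma$ is good, then its centralizer $Z(g)$ in $\Gamma$ is infinite cyclic, and all nontrivial elements of $Z(g)$ are good.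
\end{lemma}

\begin{proof}
Let $Y\times\mathbb R$ be as in (H5), and let $A$ be an axis that does not bound a flat half plane. By Lemma~\ref{lem:halfplane}, $Y$ is bounded. Its circumcenter $y_c$ is fixed by the action of $Z(g)$ on $Y$, so $Z(g)$ preserves the axis $A_c=\{y_c\}\times\mathbb R$. An isometry of $\mathbb R$ that commutes with a nontrivial translation is a translation, because a reflection conjugates a translation to its inverse. So $Z(g)$ acts on $A_c$ by translations, freely and properly discontinuously. Thus it is isomorphic to a discrete subgroup of $\mathbb R$, nontrivial since it contains $g$, hence infinite cyclic, and its nontrivial elements are axial with axis $A_c$. Let $Y'\times\mathbb R$ be the set in (H4) for $A_c$; the geodesic $A$ is one of its lines. If $A_c$ bounded a flat half plane, the lines of the half plane parallel to $A_c$ would make $Y'$ unbounded, and $A$ would bound a flat half plane by Lemma~\ref{lem:halfplane}. So $A_c$ does not bound one.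
\end{proof}

\begin{lemma}\label{lem:nilpotent}
A virtually nilpotent subgroup $P\le\Gamma$ that contains a good element is infinite cyclic and generated by a good element.
\end{lemma}

\begin{proof}
Let $N\le P$ be nilpotent of finite index. Every element of $P$ has a positive power in $N$. Let $g\in P$ be good and $g^i\in N$ with $i\ge1$. Then $g^i$ is good, so $N$ is nontrivial, and a nontrivial nilpotent group has a central element $z\ne1$. As $z\in Z(g^i)$, it is good by Lemma~\ref{lem:centralizer}, and $N\le Z(z)$. Let $1\ne a\in P$ and $a^l\in N$ with $l\ge1$. Then $a^l\ne1$ because $\Gamma$ is torsion-free, and $a^l\in Z(z)$, so $a^l$ is good. The cyclic group $Z(a^l)$ contains $a$ and $z$, so they commute. Hence $P$ is a nontrivial subgroup of $Z(z)$, and Lemma~\ref{lem:centralizer} applies.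
\end{proof}

\subsection{The volume argument}

A collar of $\partial\overline M$ gives disjoint closed subsets $E_i\cong C_i\times[0,\infty)$ of $M$, one for each component $C_i$ of $\partial\overline M$, such that $C_i\times(\tau,\infty)$ is open in $M$ and $M\setminus\bigcup_iC_i\times(\tau,\infty)$ is compact for every $\tau\ge0$. The group $P_i$, defined up to conjugacy, is the image of $\pi_1(E_i)$ in $\Gamma$.

\begin{proof}[Proof of Theorem~\ref{thm:positive}(1)]
Suppose that every nontrivial loop escapes. Let $g$ be good. A loop that represents $g$ is freely homotopic to a loop in $\bigcup_iC_i\times(0,\infty)$, which by connectedness lies in one $E=E_i$. So a conjugate of $g$, which is again good, lies in $P=P_i$. By Lemma~\ref{lem:nilpotent}, $P=\langle h\rangle$ with $h$ good. Let $A$ be an axis of $h$, translated by $\ell>0$. Let $M_P=\widetilde M/P$, and let $f:M_P\to[0,\infty)$ be induced by the $P$-invariant function $d(\cdot,A)$. Then $f$ is $1$-Lipschitz. It is proper, since $\{f\le R\}$ is the image of the closed $R$-neighborhood of a segment of $A$ of length $\ell$.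

\emph{Claim: for $R>0$, every component $V$ of $\{f>R\}$ has infinite volume.} By (H1), a point of $V$ lies on the image of a ray $t\mapsto\exp t\mathbf n$ normal to $A$, along which $f=t$. The part $t>R$ of this ray is connected and meets $V$, so it lies in $V$. Let $z_q\in V$ be its point with $t=R+2q\ell$, $q=1,2,\dots$. On the open ball of radius $\ell/2$ about $z_q$, the function $f$ differs from $R+2q\ell$ by less than $\ell/2$. So these balls are disjoint and lie in $\{f>R\}$, and in $V$ because they are connected. The projection of $\widetilde M$ onto $A$ commutes with $h$ and does not increase distances, so $h^q$ displaces every point by at least $|q|\ell$. Hence the injectivity radius of $M_P$ is at least $\ell/2$, and by (H3) each ball has at least the volume of a Euclidean ball of radius $\ell/2$. This proves the claim.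

Since $\pi_1(E)$ has image $P$ for suitable base points, the inclusion $E\to M$ lifts to a map $\iota:E\to M_P$ to the cover $M_P\to M$. The map $\iota$ is injective because the inclusion is. It is proper: the preimage of a compact set is closed in $E$ and lies in the intersection of $E$ with the compact image of that set in $M$. On $C_i\times(0,\infty)$ it is a local isometry, in particular an open map. So $\iota(E)$ is closed and noncompact, and $\operatorname{Vol}\iota(E)=\operatorname{Vol}E\le\operatorname{Vol}M<\infty$. Choose $R>0$ with $\iota(C_i\times\{0\})\subset\{f<R\}$. As $\{f\le R\}$ is compact, $\iota(E)$ meets a component $V$ of $\{f>R\}$. The set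
\[
\iota(E)\cap V=\iota\bigl(C_i\times(0,\infty)\bigr)\cap V
\]
is closed in $V$ by the left-hand description and open by the right-hand one. It is nonempty, so $V\subset\iota(E)$. By the claim $\iota(E)$ has infinite volume, a contradiction.
\end{proof}

\begin{remark}
Rank one is used only to find a good element, finite volume both there and in the final contradiction, and virtual nilpotence only in Lemma~\ref{lem:nilpotent}. No lower curvature bound is needed. In the manifolds of Theorem~\ref{thm:counter} the argument breaks down at Lemma~\ref{lem:nilpotent}: there is one end $E$, it contains a set $V$ with $\pi_1(V)\to\Gamma$ onto, and so the peripheral group is all of $\Gamma$.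
\end{remark}

\section{Dimensions two and three}\label{sec:low}

If $\dim M=2$, the $C_i$ are circles and the $P_i$ are cyclic. Let $\dim M=3$ and $-1\le K(M)\le0$. We must show that the closed surfaces $C_i$ have small fundamental groups. Finite volume provides cross sections of the ends with small area. To turn small area into small Euler characteristic by the Gauss--Bonnet theorem we also need a bound on their intrinsic curvature, that is, on their second fundamental form. The following theorem supplies both, and it is the only place where the lower curvature bound is used. Here $T_r(A)$ is the $r$-neighborhood of $A$.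

\begin{theorem}[Cheeger--Gromov \cite{CG}]\label{thm:chop}
There is a constant $\kappa=\kappa(n)$ with the following property. If $M^n$ is complete with $|K|\le1$, $A\subset M$ is closed and $0<r\le1$, then there is a codimension zero submanifold $U$ with smooth boundary such that $A\subset U\subset T_r(A)$,
\[
\operatorname{Vol}(\partial U)\le\kappa r^{-1}\operatorname{Vol}\bigl(T_r(A)\setminus A\bigr)\qquad\text{and}\qquad|\mathrm{II}_{\partial U}|\le\kappa r^{-1}.
\]
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:positive}(2) for $\dim M=3$]
Apply Theorem~\ref{thm:chop} with $r=1$ to a closed ball $A$ of radius $R$ about a fixed point, where $R$ is so large that the open ball contains the compact set $M\setminus\bigcup_iC_i\times(1,\infty)$. The closure $\overline U$ is bounded, hence compact, and $\partial U$ is a closed surface contained in $\bigcup_iC_i\times(1,\infty)$.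

\emph{The components of $\partial U$ have Euler characteristic zero.} Since $\operatorname{Vol}(M)<\infty$, the volume of $M\setminus A$ tends to $0$ as $R\to\infty$, and so does the area of $\partial U$. By the Gauss equation the intrinsic curvature of $\partial U$ is the sum of a sectional curvature of $M$ and the product of the two principal curvatures, so its absolute value is at most $1+\kappa^2$. Take $R$ so large that $(1+\kappa^2)\operatorname{Area}(\partial U)<2\pi$. For each component $\Sigma$ of $\partial U$, the Gauss--Bonnet theorem gives $2\pi|\chi(\Sigma)|=|\int_\Sigma K_\Sigma|<2\pi$, so $\chi(\Sigma)=0$.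

\emph{Some component maps to $C_i$ with nonzero degree modulo $2$.} The surface $\partial U$ need not be parallel to the $C_i$, so we compare them homologically, with coefficients in $\mathbb F_2$ to allow for nonorientable surfaces. Fix $i$ and let $W=\overline U\cap E_i$. Since $C_i\times[0,1]$ lies in the interior of $\overline U$, the set $W$ is a compact $3$-manifold with boundary $(C_i\times\{0\})\sqcup\Sigma_i$, where $\Sigma_i=\partial U\cap E_i$ is a union of components of $\partial U$. The fundamental class of $\partial W$ vanishes in $H_2(W;\mathbb F_2)$, hence in $H_2(E_i;\mathbb F_2)$. So the projection $E_i\to C_i$ maps $[\Sigma_i]$ to $[C_i]$, the nonzero element of $H_2(C_i;\mathbb F_2)\cong\mathbb F_2$. The class $[\Sigma_i]$ is the sum of the classes of the components. Hence for some component $\Sigma$ the projection $q:\Sigma\to C_i$ satisfies $q_*[\Sigma]=[C_i]$.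

\emph{Conclusion.} The map $q^*:H^1(C_i;\mathbb F_2)\to H^1(\Sigma;\mathbb F_2)$ is injective. Indeed, for $a\ne0$ Poincar\'e duality gives $a'$ with $\langle a\cup a',[C_i]\rangle=1$, and then $\langle q^*a\cup q^*a',[\Sigma]\rangle=\langle a\cup a',q_*[\Sigma]\rangle=1$, so $q^*a\ne0$. A closed connected surface has $\chi=2-b_1$, with $b_1$ the first Betti number over $\mathbb F_2$. Hence $b_1(C_i)\le b_1(\Sigma)=2$ and $\chi(C_i)\ge0$, so $C_i$ is a sphere, a projective plane, a torus or a Klein bottle. In each case $\pi_1(C_i)$ has an abelian subgroup of index at most $2$, and so has its quotient $P_i$.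
\end{proof}

Parts (1) and (2) together prove the conjecture for $n=2$ and $n=3$, and for $n=1$ it is vacuous. This completes the proof of Theorem~\ref{thm:positive}.

\begin{thebibliography}{9}

\bibitem{Ba1}
W.~Ballmann, \emph{Axial isometries of manifolds of nonpositive curvature}, Math. Ann. 259 (1982).

\bibitem{Ba2}
W.~Ballmann, \emph{Lectures on Spaces of Nonpositive Curvature}.

\bibitem{BH}
Bridson and Haefliger, II.2.14 and II.6.8.

\bibitem{CG}
J.~Cheeger and M.~Gromov, \emph{Chopping Riemannian manifolds}, in: Differential Geometry, Pitman Monogr. 52 (1991), 85--94.

\bibitem{NP}
T.~Tam Nguyen Phan, \emph{On finite volume, negatively curved manifolds}, arXiv:1110.4087 (2011).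

\end{thebibliography}
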